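\title{Instantons with only jumping lines on the Fano threefold of index two and degree five}

\begin{abstract}
An instanton on a Fano threefold $Y$ of index $2$ with $\operatorname{Pic}Y=\mathbb{Z}H$ is a stable rank $2$ bundle $E$ with $c_1(E)=0$ and $H^1(Y,E(-1))=0$. We disprove the conjecture that the restriction of an instanton to a generic line of $Y$ is trivial: on the threefold of degree $5$ we construct instantons of charge $7$ for which every line is jumping. We also show that on this threefold a stable rank $2$ bundle with $c_1=0$ whose generic line is $i$-jumping, $i\ge1$, has $c_2\ge 3i^2+2i$ and $c_2\ge7$. So $7$ is the smallest charge at which the conjecture fails in degree $5$.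
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$. Let $Y$ be a smooth Fano threefold of index $2$ with $\operatorname{Pic}Y=\mathbb{Z}H$, where $H$ is the ample generator and $K_Y=-2H$. Put $\mathcal{O}_Y(1)=\mathcal{O}_Y(H)$ and $d=H^3$. A \emph{line} on $Y$ is a smooth rational curve $L\subset Y$ with $H\cdot L=1$; lines are parameterized by the Hilbert scheme of lines $F(Y)$. Let $E$ be a vector bundle of rank $2$ with $c_1(E)=0$. It is \emph{stable} if every subsheaf of rank $1$ has first Chern class $eH$ with $e<0$. We write $c_2(E)=n$ if $c_2(E)$ is $n$ times the class of a line; as $H^4(Y,\mathbb{Q})$ is one-dimensional, $n$ is the number $H\cdot c_2(E)$.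

An \emph{instanton of charge $n$} on $Y$ is a stable rank $2$ bundle $E$ with $c_1(E)=0$, $c_2(E)=n$ and
\[
H^1(Y,E(-1))=0 .
\]
This generalizes mathematical instantons on $\mathbb{P}^3$, where the condition is $H^1(\mathbb{P}^3,E(-2))=0$; in both cases one twists by the square root of the canonical bundle. By Grothendieck's theorem, $E_{|L}\cong\mathcal{O}_L(i)\oplus\mathcal{O}_L(-i)$ with $i\ge0$ for every line $L$. If $i>0$, the line is \emph{jumping}, or more precisely \emph{$i$-jumping}. The following problem is posed in \cite{Kuz}.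

\medskip
\noindent\textbf{Conjecture.} \emph{For any instanton $E$ on $Y$ a generic line is not jumping: the lines $L$ with $E_{|L}\cong\mathcal{O}_L\oplus\mathcal{O}_L$ form a dense open subset of $F(Y)$.}
\medskip

Here is why one would guess that this is true. Since $E\cong E^\vee$, Serre duality gives $H^j(E(-1))\cong H^{3-j}(E(-1))^\vee$, and $H^0(E(-1))=0$ by stability; so the instantonic condition says that $E(-1)$ has no cohomology at all. On a line, $h^0(E_{|L}(-1))=h^1(E_{|L}(-1))=i$, so $L$ is non-jumping exactly when $E_{|L}(-1)$ has no cohomology. The conjecture asks that this vanishing pass from $Y$ to a generic line. By semicontinuity of $h^0(E_{|L}(-1))$ the non-jumping lines form an open set, and when $F(Y)$ is irreducible the least value of $i$ is taken on a dense open set; we then say that the generic line is $i$-jumping. Finally, jumping looks like one condition: the extensions of $\mathcal{O}(1)$ by $\mathcal{O}(-1)$ on $\mathbb{P}^1$ are classified by $H^1(\mathcal{O}(-2))=\mathbb{C}$, and the non-split one is $\mathcal{O}\oplus\mathcal{O}$.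 In a surface of lines one therefore expects a curve of jumping lines. Nevertheless, the conjecture is false.

\begin{theorem}\label{thm:example}
Let $Y$ be the Fano threefold of index $2$ with $\operatorname{Pic}Y=\mathbb{Z}H$ and $H^3=5$. For every binary quartic $\gamma$ with four distinct roots there is an instanton $E$ of charge $7$ on $Y$, constructed explicitly from $\gamma$ in Section~\ref{sec:bundle}, such that all lines of $Y$ are jumping for $E$, and $E_{|L}\cong\mathcal{O}_L(1)\oplus\mathcal{O}_L(-1)$ for all $L$ in a non-empty open subset of $F(Y)$.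
\end{theorem}

\begin{theorem}\label{thm:bound}
Let $E$ be a stable rank $2$ bundle on the same $Y$ with $c_1(E)=0$ and $c_2(E)=n$; no instantonic condition is imposed. If the generic line is $i$-jumping with $i\ge1$, then $n\ge3i^2+2i$ and $n\ge7$. So on this $Y$ the conjecture holds for all charges $n\le6$ and fails for $n=7$.
\end{theorem}

We make no claim about $d\ne5$, nor about which charges $n\ge8$ admit counterexamples on this $Y$.

One picture lies behind both theorems. If $L$ is $i$-jumping with $i\ge1$, the summand $\mathcal{O}_L(i)\subset E_{|L}$ is unique, so $L$ selects a direction in the fiber of $E$ at each of its points. Through a general point of the threefold of degree $5$ pass three lines. If their three directions agree, they form a subsheaf $\mathcal{O}_Y(i)\subset E$, which stability forbids. But stability does not forbid directions that disagree. Section~\ref{sec:bound} measures the disagreement by a section of a line bundle on a flag threefold and converts its degree into a lower bound for $c_2$. Section~\ref{sec:bundle} shows that the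 bound is attained, by modifying $\mathcal{O}_Y(1)^2$ along a surface $D\subset Y$ that Section~\ref{sec:threefold} describes.

\subsection*{Conventions and standard facts}
$\mathbb{P}(V)$ is the space of lines in $V$, also for bundles.
\begin{enumerate}
\item[(F1)] On a smooth variety, a torsion-free sheaf is reflexive if and only if its sections extend across closed subsets of codimension $\ge2$, and a reflexive sheaf of rank $1$ is a line bundle. A saturated subsheaf of a vector bundle (one with torsion-free quotient) is reflexive. Hence a saturated rank $1$ subsheaf of a rank $2$ bundle $E$ on $Y$ is some $\mathcal{O}_Y(e)$, and $\mathcal{O}_Y(e)\to E$ vanishes only on a set of codimension $\ge2$.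
\item[(F2)] Let $A$ be a regular local ring of dimension $3$ with maximal ideal $\mathfrak{m}$. The depth of a finite module $M\ne0$ is the maximal length of an $M$-regular sequence in $\mathfrak{m}$, equivalently the least $j$ with $\operatorname{Ext}^j_A(A/\mathfrak{m},M)\ne0$, and $\operatorname{pd}M+\operatorname{depth}M=3$ (Auslander--Buchsbaum). Let $M$ have depth $2$ and let $M'\subset M$ be the image, non-zero, of a map $\rho\colon A^2\to M$. \emph{Then $\ker\rho$ is free if and only if $M/M'$ has no non-zero element killed by a power of $\mathfrak{m}$.} Indeed, $\ker\rho$ is free if and only if $\operatorname{pd}M'\le1$, that is $\operatorname{depth}M'\ge2$; and $\operatorname{Hom}(A/\mathfrak{m},M')=0$, $\operatorname{Ext}^1(A/\mathfrak{m},M')\cong\operatorname{Hom}(A/\mathfrak{m},M/M')$ by the long exact sequence. Freeness and inclusions of modules may be tested after completion.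
\item[(F3)] For $E$ of rank $2$ with $c_1(E)=0$, $c_2(E)=n$ we have $\operatorname{ch}(E)=2-c_2(E)$, while $\operatorname{td}(Y)=1+H+\cdots$ has degree $\chi(\mathcal{O}_Y)=1$. Riemann--Roch gives $\chi(E)=2-n$.
\end{enumerate}

\section{The threefold of degree five}\label{sec:threefold}

\subsection{The model and its lines}
Let $S_k$ be the space of binary forms of degree $k$ in $x,y$, with the action of $\mathrm{SL}_2$. The Jacobian $\{\varphi,\psi\}=\varphi_x\psi_y-\varphi_y\psi_x$ is $\mathrm{SL}_2$-equivariant. Put $f_0=xy(x^4-y^4)$. From now on $Y\subset\mathbb{P}(S_6)=\mathbb{P}^6$ is the closure of the orbit $Y^\circ=\mathrm{SL}_2\cdot[f_0]$, which is open in $Y$. By Mukai and Umemura \cite{MU}, $Y$ is a smooth Fano threefold with $\operatorname{Pic}Y=\mathbb{Z}H$, $\mathcal{O}_Y(1)=\mathcal{O}_{\mathbb{P}^6}(1)|_Y$, $K_Y=-2H$ and $H^3=5$; by Iskovskikh it is the unique one with $d=5$. One has $h^0(\mathcal{O}_Y(1))=d+2=7$, and the higher cohomology of $\mathcal{O}_Y$ and $\mathcal{O}_Y(1)$ is zero by Kodaira vanishing.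

Every non-zero $q\in S_2$ is $ab$ or $a^2$ with $a,b\in S_1$ independent. Put
\[
\Lambda_{ab}=\langle a^5b,\,ab^5\rangle,\qquad \Lambda_{a^2}=\langle a^6,\,a^5b\rangle,\qquad L_q=\mathbb{P}(\Lambda_q).
\]
These spaces depend only on $[q]$, and every form in $\Lambda_q$ is divisible by $q$. The diagonal torus sends $f_0$ to the forms $xy(t^4x^4-t^{-4}y^4)$, so its orbit is $\{[xy(\lambda x^4+\mu y^4)]:\lambda\mu\ne0\}$, which is $L_{xy}$ minus two points. Hence $L_{xy}\subset Y$. After rescaling $b$, an independent pair $(a,b)$ is an $\mathrm{SL}_2$-translate of $(x,y)$, so $L_{ab}\subset Y$. In particular $[a^5b]\in Y$, and since $Y$ is closed, $L_{a^2}\subset Y$.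

\begin{lemma}\label{lem:open}
The lines $L_{ab}$ with $a,b$ independent form a non-empty open subset of $F(Y)$.
\end{lemma}

\begin{proof}
Let $L=L_{xy}$. Its normal bundle $N$ has rank $2$ and degree $-K_Y\cdot L-2=0$, so $N\cong\mathcal{O}(j)\oplus\mathcal{O}(-j)$ with $j\ge0$. The point $[f_0]\in L$ lies in the open orbit, so the vector fields coming from $\mathfrak{sl}_2$ span the tangent space of $Y$ at $[f_0]$, and their images in $H^0(N)$ span the fiber of $N$ there. For $j>0$ all sections lie in $\mathcal{O}(j)$; hence $j=0$. As $H^1(N)=0$ and $h^0(N)=2$, the scheme $F(Y)$ is smooth of dimension $2$ at $[L]$, and so at each point of the orbit $\{[L_{ab}]\}$. This orbit has dimension $2$, because $ab$ is the greatest common divisor of the forms in $\Lambda_{ab}$. So it contains a non-empty open subset of $F(Y)$ and is the union of the translates of that subset.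
\end{proof}

Lemma~\ref{lem:open} suffices to disprove the conjecture. For statements about all lines we use the full description of $F(Y)$.

\begin{theorem}[Furushima--Nakayama \cite{FN}]\label{thm:FN}
$F(Y)\cong\mathbb{P}(S_2)=\mathbb{P}^2$, the point $[q]$ corresponding to the line $L_q$.
\end{theorem}

\subsection{The surface of sextics with a fivefold root}
Let $\Sigma=\mathbb{P}(S_1)\times\mathbb{P}(S_1)$ with diagonal $\Delta$, and let
\[
\nu\colon\Sigma\to Y,\quad \nu(a,b)=[a^5b],\qquad D=\nu(\Sigma),\qquad \Gamma=\nu(\Delta)=\{[a^6]\}.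
\]
The curve $\Gamma\cong\Delta$ is a rational normal sextic, and $L_{a^2}\subset D$ is its tangent line at $[a^6]$. Since $\Gamma$ spans $\mathbb{P}^6$, the restriction map $S_6^*\to H^0(\mathcal{O}_Y(1))$ is injective, hence bijective. Write $a=a_0x+a_1y$, $b=b_0x+b_1y$ and $s=\{a,b\}=a_0b_1-a_1b_0$, a section of $\mathcal{O}_\Sigma(1,1)$ with divisor $\Delta$. The next lemma says that $D$ is smooth away from $\Gamma$ and that along $\Gamma$ it is a family of cusps, parameterized by $(\varepsilon^2,\varepsilon^3)$.

\begin{lemma}\label{lem:D}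
\begin{enumerate}
\item[(a)] $\nu$ is finite and injective, $\nu^{-1}(\Gamma)=\Delta$, $\nu^*\mathcal{O}_Y(1)=\mathcal{O}_\Sigma(5,1)$, and $D\sim2H$.
\item[(b)] Over $Y\setminus\Gamma$ the map $\mathcal{O}_Y\to\nu_*\mathcal{O}_\Sigma$ is surjective, so $\nu_*\mathcal{O}_\Sigma=\mathcal{O}_D$ there.
\item[(c)] Near $(x,x)\in\Sigma$ write $a=x+\alpha y$, $b=x+\beta y$, $\alpha=z+\varepsilon$, $\beta=z-5\varepsilon$, so that $s=-6\varepsilon$. Let $A$ be the completed local ring of $Y$ at $[x^6]$. The completion of $\nu_*\mathcal{O}_\Sigma$ at $[x^6]$ is $\widetilde{R}=\mathbb{C}[[z,\varepsilon]]$, the image of $A$ in it is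
\begin{equation}\label{eq:R}
R=\mathbb{C}[[z]]\oplus\varepsilon^2\widetilde{R},
\end{equation}
and the ideal of $\Gamma$ in $A$ maps into $\varepsilon^2\widetilde{R}$.
\item[(d)] For independent $a,b$ the line $L_{ab}$ meets $D$ exactly in the two points $\nu(a,b)$ and $\nu(b,a)$ of $D\setminus\Gamma$, transversally.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The form $a^5b$ has bidegree $(5,1)$, and $\mathcal{O}(5,1)$ is ample, so $\nu$ is finite. The sextic $a^5b$ determines $[a]$ as its root of multiplicity $\ge5$, and then $[b]$; it is a sixth power only for $[a]=[b]$. So $\nu$ is birational onto $D$, and $\deg D=c_1(\mathcal{O}(5,1))^2=10=2H^3$.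

(b) $\mathrm{SL}_2$ is transitive on $\Sigma\setminus\Delta$, so consider the point $(x,y)$. To first order, $(x+\alpha y)^5(y+\beta x)=x^5y+5\alpha x^4y^2+\beta x^6$. Thus the maximal ideal of $Y$ at $[x^5y]$ generates the maximal ideal of $\Sigma$ at $(x,y)$, the only point of the fiber, and Nakayama's lemma gives surjectivity.

(c) The first claim holds because $\nu$ is finite and $(x,x)$ is the only point over $[x^6]$. For the rest we need coordinates on $\mathbb{P}^6$ in which $\Gamma$ is an axis. A sextic $f=x^6+\cdots$ can be written uniquely as $f=X^6+\sum_{k=2}^6\xi_kX^{6-k}y^k$ with $X=x+zy$, where $6z$ is the coefficient of $x^5y$ in $f$. The functions $z,\xi_2,\dots,\xi_6$ are polynomial coordinates on this chart, and $\Gamma=\{\xi_2=\dots=\xi_6=0\}$. For $f=a^5b$ the coefficient of $x^5y$ is $5\alpha+\beta=6z$, which explains the choice of $z,\varepsilon$ on $\Sigma$, and $f=(X+\varepsilon y)^5(X-5\varepsilon y)$. From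
\[
(1+t)^5(1-5t)=1-15t^2-40t^3-45t^4-24t^5-5t^6
\]
we see that $\nu^*\xi_k$ is a non-zero multiple of $\varepsilon^k$. As $A$ is a quotient of $\mathbb{C}[[z,\xi_2,\dots,\xi_6]]$, its image consists of the power series in $z,\varepsilon^2,\varepsilon^3$, and this is $R$ because every integer $\ge2$ is a sum of $2$'s and $3$'s. The ideal of $\Gamma$ is generated by the $\xi_k$.

(d) A form $ab(\lambda a^4+\mu b^4)$ with $\lambda\mu\ne0$ has six distinct roots, so $L_{ab}\cap D=\{[a^5b],[ab^5]\}$ as sets. Since $L_{ab}\cdot D=2$, both intersections are transversal.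
\end{proof}

\section{An instanton of charge seven}\label{sec:bundle}

\subsection{The mechanism on one line}
The construction rests on a computation on $\mathbb{P}^1$.

\begin{lemma}\label{lem:two}
Let $p_1\ne p_2$ be points of $L\cong\mathbb{P}^1$, let $\theta_1,\theta_2$ be non-zero linear forms on $\mathbb{C}^2$, and let $K\subset\mathcal{O}_L(1)^2$ be the subsheaf of sections $u$ with $\theta_j(u(p_j))=0$ for $j=1,2$. If $\theta_1,\theta_2$ are independent, then $K\cong\mathcal{O}_L\oplus\mathcal{O}_L$. If they are proportional, then $K\cong\mathcal{O}_L(1)\oplus\mathcal{O}_L(-1)$, where $\mathcal{O}_L(1)=\ker\theta_1$.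
\end{lemma}

\begin{proof}
In the first case take $\theta_1,\theta_2$ as coordinates on $\mathbb{C}^2$: then $K=\mathcal{O}_L(1)(-p_1)\oplus\mathcal{O}_L(1)(-p_2)$. In the second take $\theta_1$ as the second coordinate: then $K=\mathcal{O}_L(1)\oplus\mathcal{O}_L(1)(-p_1-p_2)$.
\end{proof}

Let $D'\sim2H$ be a surface with a line bundle $\mathcal{L}$ generated by two sections $g_1,g_2$. The kernel of $\mathcal{O}_Y(1)^2\to\mathcal{L}(1)$ is a rank $2$ bundle with $c_1=2H-2H=0$. By Lemma~\ref{lem:two}, a line meeting $D'$ transversally in two points jumps exactly when the map $(g_1:g_2)\colon D'\to\mathbb{P}^1$ takes the same value at both. We want this for a generic line, with a non-constant map. The surface $D$ is suited to this: by Lemma~\ref{lem:D}(d) the pairs cut out by the lines $L_{ab}$ are the orbits of one involution $(a,b)\mapsto(b,a)$ of $\Sigma$. So we take for $g_1,g_2$ two \emph{symmetric} forms of the same bidegree on $\Sigma$.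

The difficulty is that two such forms have common zeros, so $\mathcal{L}$ must be replaced by the subsheaf that they generate. At an isolated common zero off $\Delta$ this subsheaf is a proper ideal of finite colength in $\mathcal{O}_D$, and the kernel is not locally free by (F2). The common zeros must therefore lie on $\Delta$, where the cusp of $D$ changes the local algebra. We force this by taking $g_1=s^2$, the first symmetric power of the antisymmetric form $s$.

\subsection{The bundle}
Symmetric forms of bidegree $(2,2)$ on $\Sigma$ form a space of dimension $6$. One that vanishes on $\Delta$ is $s$ times an antisymmetric form of bidegree $(1,1)$, hence a multiple of $s^2$. So restriction to $\Delta$ maps the symmetric forms onto the $5$-dimensional space of binary quartics in $(a_0,a_1)$. Fix a quartic $\gamma$ with four distinct roots and a symmetric $g$ with $g|_\Delta=\gamma$; for example $g=a_0^2b_0^2+a_1^2b_1^2$ and $\gamma=a_0^4+a_1^4$. Define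
\[
\rho\colon\mathcal{O}_Y^2\to\nu_*\mathcal{O}_\Sigma(2,2),\quad (u_1,u_2)\mapsto s^2\,\nu^*u_1+g\,\nu^*u_2,\qquad \mathcal{Q}=\operatorname{im}\rho,\qquad E=(\ker\rho)(1).
\]
Adding a multiple of $s^2$ to $g$ is a change of basis in $\mathcal{O}_Y^2$, so $E$ depends only on $\gamma$.

\begin{proposition}\label{prop:bundle}
$E$ is a vector bundle of rank $2$ with $c_1(E)=0$, and there is an exact sequence
\begin{equation}\label{eq:Q}
0\to\nu_*\mathcal{O}_\Sigma\xrightarrow{\ s^2\ }\mathcal{Q}\to\mathcal{O}_\Gamma\to0 .
\end{equation}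
\end{proposition}

\begin{proof}
Off $\Gamma$ the form $s$ is invertible, so by Lemma~\ref{lem:D}(b) we have $\mathcal{Q}=s^2\nu_*\mathcal{O}_\Sigma=\nu_*\mathcal{O}_\Sigma(2,2)$, which is locally isomorphic to $\mathcal{O}_D$. This has projective dimension $1$, so $\ker\rho$ is locally free there.

Take a point of $\Gamma$. After a change of coordinates in $\mathrm{SL}_2$, which preserves the hypotheses on $g$, it is $[x^6]$, and we use Lemma~\ref{lem:D}(c). The completion of $\mathcal{Q}$ is $\widehat{\mathcal{Q}}=\varepsilon^2R+gR\subset\widetilde{R}$. We expand $g$ to first order in $\varepsilon$. A symmetric polynomial in $\alpha,\beta$ has the form $G(\alpha+\beta,(\alpha-\beta)^2)$, and $\gamma(z)=G(2z,0)$. As $\alpha+\beta=2(z-2\varepsilon)$ and $(\alpha-\beta)^2=36\varepsilon^2$,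
\[
g\equiv\gamma(z-2\varepsilon)\equiv g_0+g_1\varepsilon \pmod{\varepsilon^2},\qquad g_0=\gamma(z),\quad g_1=-2\gamma'(z).
\]
Since $\gamma$ has simple roots, $g_0$ or $g_1$ is a unit of $\mathbb{C}[[z]]$. By \eqref{eq:R}, $\varepsilon^2R=\varepsilon^2\mathbb{C}[[z]]+\varepsilon^4\widetilde{R}$; of $\varepsilon^2\widetilde{R}$ only the terms in $\varepsilon^3$ are missing. They come from $gR$: for $\varphi\in\mathbb{C}[[z]]$,
\[
g\cdot\varepsilon^2\varphi\equiv g_1\varphi\,\varepsilon^3,\qquad g\cdot\varepsilon^3\varphi\equiv g_0\varphi\,\varepsilon^3\pmod{\varepsilon^2R}.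
\]
Hence $\varepsilon^2\widetilde{R}\subset\widehat{\mathcal{Q}}$, and $\widehat{\mathcal{Q}}=\varepsilon^2\widetilde{R}+\mathbb{C}[[z]]\,g$. Therefore
\[
\widetilde{R}/\widehat{\mathcal{Q}}\cong\bigl(\mathbb{C}[[z]]\oplus\mathbb{C}[[z]]\varepsilon\bigr)/\mathbb{C}[[z]](g_0+g_1\varepsilon),
\]
which is free of rank $1$ over $\mathbb{C}[[z]]$, again because $g_0$ or $g_1$ is a unit. No non-zero element of it is killed by a power of $z$. The $A$-module $\widetilde{R}$ has depth $2$: it has dimension $2$, and $z,\varepsilon^2$ is a regular sequence coming from the maximal ideal of $A$. By (F2), $\ker\rho$ is locally free at $[x^6]$.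

As $\mathcal{Q}$ is a line bundle on $D\setminus\Gamma$, we have $c_1(\mathcal{Q})=D\sim2H$, so $c_1(\ker\rho)=-2H$ and $c_1(E)=0$.

We have shown $s^2\nu_*\mathcal{O}_\Sigma\subset\mathcal{Q}$ everywhere. The quotient is the image of the map $\mathcal{O}_Y\to\nu_*\bigl(\mathcal{O}_\Sigma(2,2)|_{2\Delta}\bigr)$, $u\mapsto g\,\nu^*u$. Its kernel contains the ideal $I_\Gamma$ by the last claim of Lemma~\ref{lem:D}(c). Conversely, if $g\,\nu^*u$ vanishes on $2\Delta$, then $\gamma\cdot u|_\Gamma=0$, so $u\in I_\Gamma$. The quotient is $\mathcal{O}_Y/I_\Gamma$.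
\end{proof}

\begin{remark}\label{rem:fail}
Neither the simple roots nor the bidegree $(2,2)$ can be relaxed naively. Suppose $\gamma\ne0$ has a multiple root at $z=0$, so $g_0,g_1\in(z)$. If $\varepsilon^3=\varepsilon^2r_1+gr_2$ with $r_j\in R$, then $r_2\in\varepsilon^2\widetilde{R}$ (set $\varepsilon=0$), and the coefficient of $\varepsilon^3$ on the right lies in $(g_0,g_1)\subset(z)$, which is absurd. So $\varepsilon^3\notin\widehat{\mathcal{Q}}$, while $g_0\varepsilon^3$ and $\varepsilon^4\widetilde{R}$ lie in $\widehat{\mathcal{Q}}$; by (F2), $\ker\rho$ is not free. In bidegree $(1,1)$ the symmetric forms are spanned by $1,\alpha+\beta,\alpha\beta$, and the only pencil vanishing at $(x,x)$ is spanned by $\alpha+\beta$ and $\alpha\beta$. At nearby points of $\Delta$ their ratio is $\frac12(z-2\varepsilon)$ modulo $\varepsilon^2$, so they generate all of $\nu_*\mathcal{O}_\Sigma(1,1)$ over $\mathcal{O}_Y$. The cokernel is then non-zero of finite length at $[x^6]$, and (F2) again excludes a vector bundle.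
\end{remark}

\begin{proposition}\label{prop:instanton}
$E$ is an instanton of charge $7$.
\end{proposition}

\begin{proof}
All three properties are read off from $0\to E(-1)\to\mathcal{O}_Y^2\to\mathcal{Q}\to0$ and \eqref{eq:Q}.

\emph{Stability.} A section of $E$ is a pair of linear forms $u_1,u_2$ on $S_6$ with $s^2(a,b)u_1(a^5b)+g(a,b)u_2(a^5b)=0$ for all $a,b$. Putting $a=b$ gives $\gamma(a)u_2(a^6)=0$, so $u_2$ vanishes on $\Gamma$ and $u_2=0$. Then $u_1(a^5b)=0$ for all $a,b$, so $u_1$ vanishes on $\Gamma$ as well. Thus $H^0(E)=0$. The saturation of a rank $1$ subsheaf is some $\mathcal{O}_Y(e)$ by (F1), and $e\ge0$ would give a section of $E$. So $e<0$, and the subsheaf itself has degree at most $e$.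

\emph{Instantonic condition.} Since $H^1(\mathcal{O}_Y)=0$, the space $H^1(E(-1))$ is the cokernel of $\mathbb{C}^2\to H^0(\mathcal{Q})$. By \eqref{eq:Q}, $h^0(\mathcal{Q})\le h^0(\mathcal{O}_\Sigma)+h^0(\mathcal{O}_\Gamma)=2$. The images $s^2,g$ of the basis vectors are independent because $g|_\Delta\ne0$. So the map is onto.

\emph{Charge.} Twist \eqref{eq:Q} by $\mathcal{O}_Y(1)$. As $\nu$ is finite and $\deg\Gamma=6$,
\[
\chi(E)=2\cdot7-\chi(\Sigma,\mathcal{O}(5,1))-\chi(\mathcal{O}_{\mathbb{P}^1}(6))=14-12-7=-5,
\]
and (F3) gives $n=7$.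
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
Let $L=L_{ab}$ with $a,b$ independent, and $p_1=\nu(a,b)$, $p_2=\nu(b,a)$. By Lemma~\ref{lem:D}(d), $L$ meets the support of $\mathcal{Q}$ only at $p_1,p_2$, where $\mathcal{Q}\cong\mathcal{O}_D$ locally and the equation of $D$ restricts to a local parameter of $L$. So $\operatorname{Tor}_1(\mathcal{Q},\mathcal{O}_L)=0$, and $E_{|L}$ is the kernel of $\mathcal{O}_L(1)^2\to\mathbb{C}_{p_1}\oplus\mathbb{C}_{p_2}$. Up to scalars, this map is given at $p_1$ by $\theta_1(u)=s^2(a,b)u_1+g(a,b)u_2$ and at $p_2$ by $\theta_2(u)=s^2(b,a)u_1+g(b,a)u_2$. By symmetry of $s^2$ and $g$ these forms are equal, and they are non-zero since $s(a,b)\ne0$. Lemma~\ref{lem:two} gives $E_{|L}\cong\mathcal{O}_L(1)\oplus\mathcal{O}_L(-1)$. By Lemma~\ref{lem:open} this holds on a non-empty open subset of $F(Y)$, so the non-jumping lines are not dense. By Theorem~\ref{thm:FN} this open subset is dense, and semicontinuity gives $h^0(E_{|L}(-1))\ge1$ for every line $L$.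
\end{proof}

\section{The lower bound for the charge}\label{sec:bound}

Let $F=\mathbb{P}(S_2)$, identified with $F(Y)$ by Theorem~\ref{thm:FN}, with hyperplane class $h$. In this section $E$ is as in Theorem~\ref{thm:bound}, with generic line $i$-jumping, $i\ge1$.

\subsection{The family of lines}
To compute on the family of all lines we need $\Lambda_q$ as the fiber of a bundle with known Chern classes. For $q=Ax^2+2Bxy+Cy^2$ put
\[
\partial_q=A\partial_y^2-2B\partial_x\partial_y+C\partial_x^2 .
\]
Since $\{a,\varphi\}=a_0\varphi_y-a_1\varphi_x$, we have $\partial_{ab}\varphi=\{a,\{b,\varphi\}\}$ for all $a,b\in S_1$, so $\partial_q\varphi$ is equivariant in $(q,\varphi)$. Let $M_q$ be the kernel of $\partial_q\colon S_4\to S_2$. The operators $\partial_{xy}=-\partial_x\partial_y$ and $\partial_{x^2}=\partial_y^2$ are onto, with kernels $\langle x^4,y^4\rangle$ and $\langle x^4,x^3y\rangle$. By equivariance, $\partial_q$ is onto and $\Lambda_q=q\cdot M_q$ for all $q\ne0$. So there is an exact sequence of bundles $0\to M\to S_4\otimes\mathcal{O}_F\to S_2\otimes\mathcal{O}_F(1)\to0$,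 and the $\Lambda_q$ form a subbundle $\Lambda\cong M(-1)$ of $S_6\otimes\mathcal{O}_F$. Let
\[
P=\mathbb{P}(\Lambda)=\{([q],[f]): f\in\Lambda_q\},\qquad \pi\colon P\to F,\qquad p\colon P\to Y,
\]
and write $h,H$ also for $\pi^*h,p^*H$. The map $p$ identifies $\pi^{-1}[q]$ with $L_q$.

\begin{lemma}\label{lem:P}
On $P$ one has $h^3=0$, $Hh^2=1$, $H^2h=5$, $H^3=15$. The map $p$ is finite of degree $3$, and $p_*h=H$.
\end{lemma}

\begin{proof}
We have $c(M)=(1+h)^{-3}=1-3h+6h^2$, so $c_1(\Lambda)=-3h-2h=-5h$ and $c_2(\Lambda)=6h^2+3h^2+h^2=10h^2$. The tautological subbundle $\mathcal{O}_P(-H)\subset\pi^*\Lambda$ gives $c_2(\pi^*\Lambda(H))=0$, that is $H^2=5hH-10h^2$. With $Hh^2=1$ and $h^3=0$ this yields $H^2h=5$ and $H^3=25-10=15$. The fibers of $p$ are finite since $f\in\Lambda_q$ implies $q\mid f$. So $\deg p=15/5=3$, and $p_*h=\lambda H$ with $5\lambda=H^2h=5$.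
\end{proof}

\subsection{The jumping direction and the formula for the charge}
We assemble the subsheaves $\mathcal{O}_L(i)\subset E_{|L}$ into one map on $P$. The sheaf $\pi_*(p^*E(-iH))$ has rank $h^0(\mathcal{O}\oplus\mathcal{O}(-2i))=1$. It is torsion-free, and its sections extend across points of $F$, because the fibers of $\pi$ have codimension $2$ in $P$. By (F1) it is $\mathcal{O}_F(-m)$ for some $m\in\mathbb{Z}$. Adjunction gives a non-zero map
\[
\eta\colon\mathcal{A}=\mathcal{O}_P(iH-mh)\to p^*E .
\]
On a general fiber $L$, $\eta$ is a non-zero map $\mathcal{O}_L(i)\to\mathcal{O}_L(i)\oplus\mathcal{O}_L(-i)$, hence an isomorphism onto the first summand. Let $Z\subset P$ be the zero scheme of $\eta$.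

\begin{lemma}\label{lem:Z}
$Z$ is empty or of pure dimension $1$, and
\begin{equation}\label{eq:n}
n=2im-5i^2+Z\cdot h,\qquad Z\cdot h\ge0 .
\end{equation}
\end{lemma}

\begin{proof}
$Z$ misses a general fiber of $\pi$, so a prime divisor in $Z$ would be $\pi^{-1}(C)$ for a curve $C\subset F$ of degree $\delta>0$. Then $\eta$ would extend to $\mathcal{A}(\delta h)$ and give a non-zero map $\mathcal{O}_F(\delta-m)\to\pi_*(p^*E(-iH))=\mathcal{O}_F(-m)$, which does not exist. So $Z$, locally defined by two equations, is empty or of pure codimension $2$, with class $c_2(p^*E\otimes\mathcal{A}^{-1})=p^*c_2(E)+(iH-mh)^2$. Intersect with $h$. By Lemma~\ref{lem:P}, $h\cdot p^*c_2(E)=H\cdot c_2(E)=n$ and $h(iH-mh)^2=5i^2-2im$. Finally $Z\cdot h\ge0$ since $h$ is nef.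
\end{proof}

So far stability has played no role, and without it there is no bound: $\mathcal{O}_Y(i)\oplus\mathcal{O}_Y(-i)$ has $m=0$, $Z=\emptyset$ and $n=-5i^2$. We need a lower bound for $m$, and it comes from comparing $\eta$ on two lines through the same point.

\subsection{Apolar pairs}
For $q=Ax^2+2Bxy+Cy^2$ and $q'=A'x^2+2B'xy+C'y^2$ put
\[
\langle q,q'\rangle=\tfrac12\partial_qq'=AC'+CA'-2BB' ,
\]
a non-degenerate invariant symmetric form; $q,q'$ are \emph{apolar} if it vanishes. Expanding the Jacobian gives
\begin{equation}\label{eq:jac}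
\{q,q'\}=4(AB'-BA')x^2+4(AC'-CA')xy+4(BC'-CB')y^2 ,
\end{equation}
so $\langle\{q,q'\},q''\rangle$ is $4$ times the determinant with rows $(A,B,C)$, $(A',B',C')$, $(A'',B'',C'')$. Consequently $\{\,,\}\colon\Lambda^2S_2\to S_2$ is an isomorphism, and for independent $q,q'$ the form $\{q,q'\}$ spans the line of forms apolar to both.

\begin{example}\label{ex:oct}
We have $f_0=xy\,(x^2+y^2)\,(x^2-y^2)$. The three factors are pairwise apolar, so the Jacobian of any two is a non-zero multiple of the third. Lemma~\ref{lem:meet} shows that the three corresponding lines pass through $[f_0]$.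
\end{example}

Let $W=\{\langle q_1,q_2\rangle=0\}\subset F\times F$. It is a $\mathbb{P}^1$-bundle over $F$, hence a smooth irreducible threefold. It meets the diagonal in the conic $\langle q,q\rangle=0$, which has codimension $2$ in $W$; let $W^\circ$ be the complement. For independent $q_1,q_2$ put $f(q_1,q_2)=q_1q_2\{q_1,q_2\}\ne0$.

\begin{lemma}\label{lem:meet}
If $(q_1,q_2)\in W^\circ$, then $f(q_1,q_2)\in\Lambda_{q_1}\cap\Lambda_{q_2}$. For $[f]\in Y^\circ$ the fiber $p^{-1}[f]$ consists of three points $[q_1],[q_2],[q_3]$, which are pairwise apolar, and $f$ is proportional to $f(q_j,q_k)$ for $j\ne k$.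
\end{lemma}

\begin{proof}
As $f(q_2,q_1)=-f(q_1,q_2)$, it suffices to show $q_2\{q_1,q_2\}\in M_{q_1}$, and by equivariance we may take $q_1=xy$ or $q_1=x^2$. If $q_1=xy$, then $q_2=\lambda x^2+\mu y^2$, $\{q_1,q_2\}=-2(\lambda x^2-\mu y^2)$, and the product is $-2(\lambda^2x^4-\mu^2y^4)\in M_{xy}$. If $q_1=x^2$, then $q_2=\lambda x^2+\mu xy$, $\{q_1,q_2\}=2\mu x^2$, and the product lies in $\langle x^4,x^3y\rangle=M_{x^2}$. A general fiber of $p$ has three points; since $p$ is equivariant, so has every fiber over $Y^\circ$. Over $[f_0]$ the three points are those of Example~\ref{ex:oct}, and the other fibers are translates.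
\end{proof}

\subsection{Comparing directions}
The fiber of $\mathcal{A}$ at $([q],[f])$ is $(\mathbb{C}q)^{\otimes m}\otimes(\mathbb{C}f)^{\otimes(-i)}$. So $\eta$ is a function $\eta(q,f)\in E_{[f]}$ of non-zero vectors $q\in S_2$, $f\in\Lambda_q$, with
\begin{equation}\label{eq:hom}
\eta(\lambda q,\mu f)=\lambda^m\mu^{-i}\,\eta(q,f).
\end{equation}
Fix an isomorphism $\Lambda^2E\cong\mathcal{O}_Y$. For independent apolar $q_1,q_2$ both lines pass through $[f(q_1,q_2)]$, and we can put
\[
\sigma(q_1,q_2)=\eta(q_1,f)\wedge\eta(q_2,f)\in\mathbb{C},\qquad f=f(q_1,q_2).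
\]

\begin{lemma}\label{lem:sigma}
$\sigma$ is a non-zero section of $\mathcal{O}_W(k,k)$ with $k=m-4i$, and $\sigma(q_2,q_1)=-\sigma(q_1,q_2)$.
\end{lemma}

\begin{proof}
Replacing $q_1$ by $\lambda q_1$ replaces $f$ by $\lambda^2f$, so by \eqref{eq:hom} it multiplies $\sigma$ by $\lambda^{m-2i}\lambda^{-2i}$; the same computation applies to $q_2$. Thus $\sigma$ is a section of $\mathcal{O}(k,k)$ on $W^\circ$, and it extends to $W$ by (F1). Swapping $q_1,q_2$ replaces $f$ by $-f$, which multiplies each factor by $(-1)^i$, and reverses the wedge product.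

Suppose $\sigma=0$; here we use stability, for the only time. Let $U=Y^\circ\setminus p(Z)$, a dense open set. For $[f]\in U$ the three vectors $\eta(q_j,f)$ of Lemma~\ref{lem:meet} are non-zero with vanishing pairwise wedge products, so they span one line in $E_{[f]}$. Hence the image of the map $p^{-1}(U)\to\mathbb{P}(E)$ defined by $\eta$ is irreducible and maps bijectively to $U$. Its closure is birational to $Y$, so it is a line subbundle of $E$ over a dense open set $U'\subset U$. The sections of $E$ that lie in it over $U'$ form a saturated subsheaf, which by (F1) is $\mathcal{O}_Y(e)\subset E$, a subbundle outside a closed set $Y'$ of dimension $\le1$. As $p$ is finite, $\pi(p^{-1}(Y'))$ has dimension $\le1$, so a general line $L$ misses $Y'$; it also meets $U'$. On such $L$ the subbundles $\mathcal{O}_L(e)$ and $\eta(\mathcal{A}_{|L})=\mathcal{O}_L(i)$ of $E_{|L}$ agree on $L\cap U'$, hence coincide. So $e=i>0$, contradicting stability.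
\end{proof}

\begin{proposition}\label{prop:m}
$m\ge4i+1$, and $n\ge3i^2+2i$.
\end{proposition}

\begin{proof}
Since $\mathcal{O}_W(1,1)$ is ample on the irreducible projective variety $W$, a non-zero section forces $k\ge0$. For $k=0$ the section is a constant equal to its negative, hence zero. So $k\ge1$, and \eqref{eq:n} gives $n\ge2i(4i+1)-5i^2=3i^2+2i$.
\end{proof}

For $i\ge2$ this gives $n\ge16$, and for $i=1$, $m\ge6$ formula \eqref{eq:n} gives $n\ge7$. There remains the case $i=1$, $m=5$, where $n=5+Z\cdot h$ and we must find a curve of $h$-degree $2$ in $Z$.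

\subsection{The case $i=1$, $m=5$}
Now $k=1$, and $\sigma$ can be written down. Since $H^1(\mathcal{O}_{F\times F})=0$, sections of $\mathcal{O}_W(1,1)$ are bilinear forms on $S_2$ modulo multiples of $\langle\,,\rangle$. If $\phi$ represents $\sigma$, antisymmetry means that the symmetric part of $\phi$ is a multiple of $\langle\,,\rangle$, so the alternating part of $\phi$ also represents $\sigma$. As $\{\,,\}$ is an isomorphism and $\langle\,,\rangle$ is non-degenerate,
\begin{equation}\label{eq:r}
\sigma(q_1,q_2)=\langle r,\{q_1,q_2\}\rangle\quad\text{for some } 0\ne r\in S_2 .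
\end{equation}
The place to look for zeros of $\eta$ is the curve $\widetilde{\Gamma}=\{([a^2],[a^6])\}\subset P$. The only quadratic divisor of $a^6$ is $a^2$, so the three lines through a point of $Y^\circ$ all tend to $L_{a^2}$ as the point tends to $[a^6]$. We follow them along an arc on which they are permuted by $t\mapsto\zeta t$, where $\zeta$ is a primitive cube root of unity. Formula \eqref{eq:r} will show that the wedge of two of the vectors $\eta$ vanishes to order exactly $3$ in $t$, and this order is impossible if their common limit is non-zero.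

\begin{lemma}\label{lem:vanish}
If $i=1$ and $m=5$, then $\widetilde{\Gamma}\subset Z$.
\end{lemma}

\begin{proof}
The squares span $S_2$, so $\langle r,a^2\rangle\ne0$ for all but at most two points $[a]$. As $Z$ is closed, it suffices to show $\eta(a^2,a^6)=0$ for such $a$. All constructions on $Y$ and $P$ are $\mathrm{SL}_2$-invariant, so we choose coordinates with $a=x$. Put $q(t)=x^2+2t\,xy-2t^2y^2$; the coefficient $-2$ is chosen so that
\[
\langle q(t),q(t')\rangle=-2(t^2+tt'+t'^2),
\]
which vanishes for $t'=\zeta^{\pm1}t$. Thus $q(t),q(\zeta t),q(\zeta^2t)$ are pairwise apolar, and for $t\ne0$ pairwise independent. So $\{q(t),q(\zeta t)\}$ is a multiple of $q(\zeta^2t)$, and the coefficient of $x^2$ in \eqref{eq:jac} gives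
\[
\{q(t),q(\zeta t)\}=\kappa t\,q(\zeta^2t),\qquad \kappa=4(\zeta-1)\ne0 .
\]
The product $q(t)q(\zeta t)q(\zeta^2t)$ is invariant under $t\mapsto\zeta t$, so it is a polynomial $w(\tau)$ in $\tau=t^3$, with $w(0)=x^6$, and $f(q(t),q(\zeta t))=\kappa t\,w(t^3)$. By Lemma~\ref{lem:meet}, $w(t^3)\in\Lambda_{q(t)}$ for $t\ne0$, and this is also true for $t=0$.

Trivialize $E$ near $[x^6]$ compatibly with $\Lambda^2E\cong\mathcal{O}_Y$, and expand $\eta(t)=\eta(q(t),w(t^3))$ as
\[
\eta(t)=v_0+v_1t+v_2t^2,\qquad v_0,v_1,v_2\in\mathbb{C}[[\tau]]^2 .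
\]
Then $\eta(\zeta t)=\eta(q(\zeta t),w(t^3))=v_0+\zeta v_1t+\zeta^2v_2t^2$ lies in the same fiber of $E$, and
\[
\eta(t)\wedge\eta(\zeta t)=(\zeta-1)\,v_0\wedge v_1\,t+(\zeta^2-1)\,v_0\wedge v_2\,t^2+(\zeta^2-\zeta)\,v_1\wedge v_2\,t^3 .
\]
On the other hand, \eqref{eq:hom} with $i=1$, $\mu=\kappa t$ and \eqref{eq:r} give
\[
\eta(t)\wedge\eta(\zeta t)=(\kappa t)^2\,\sigma(q(t),q(\zeta t))=\kappa^3t^3\langle r,q(\zeta^2t)\rangle=\kappa^3\tau\,(r_0+r_1t+r_2t^2)
\]
with constants $r_j$ and $r_0=\langle r,x^2\rangle\ne0$. Sorting the powers of $t$ by residue modulo $3$, we find that $v_1\wedge v_2$ is a non-zero constant, while $v_0\wedge v_1$ and $v_0\wedge v_2$ are multiples of $\tau$. So $v_1(0),v_2(0)$ is a basis of $\mathbb{C}^2$, and $v_0(0)$ has zero wedge product with both vectors. Hence $\eta(x^2,x^6)=v_0(0)=0$.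
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
The first inequality is Proposition~\ref{prop:m}, and only the case $i=1$, $m=5$ of the second remains. The curve $\widetilde{\Gamma}$ maps isomorphically onto the conic of squares in $F$, so $\widetilde{\Gamma}\cdot h=2$. By Lemmas~\ref{lem:Z} and~\ref{lem:vanish} it is a component of $Z$, and the other components have $h$-degree $\ge0$. So $Z\cdot h\ge2$ and $n\ge10-5+2=7$. For the last statement, let $E$ be an instanton whose non-jumping lines are not dense. They form an open subset of the irreducible surface $F(Y)$, which must be empty; so the generic line is $i$-jumping with $i\ge1$, and $n\ge7$. For $n=7$ the conjecture fails by Theorem~\ref{thm:example}.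
\end{proof}

\begin{remark}
The instantons of Theorem~\ref{thm:example} have $m=6$ and $Z\cdot h=0$. Indeed, pullback along $(a,b)\mapsto ab$ identifies quadratic forms on $F$ with symmetric forms of bidegree $(2,2)$, both spaces having dimension $6$, and $s^2$ becomes the equation of the conic of squares. The composite $\mathcal{A}\to p^*E\to\mathcal{O}_P(H)^2$ is a pair $(\phi_1,\phi_2)$ of forms of degree $m$ on $F$, with $s^2\phi_1+g\phi_2=0$ by Lemma~\ref{lem:two}; so it equals $\phi\cdot(g,-s^2)$. If $\phi$ vanished on an irreducible curve $C$ other than the conic, $\eta$ would vanish on the divisor $\pi^{-1}(C)\not\subset p^{-1}(D)$, since $E=\mathcal{O}_Y(1)^2$ off $D$; Lemma~\ref{lem:Z} excludes this. So $\phi$ is a constant times a power of $s^2$, and $m$ is even. Now $m\ge5$ and $7=2m-5+Z\cdot h$ leave only $m=6$.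
\end{remark}

\begin{thebibliography}{9}

\bibitem{FN}
Furushima and Nakayama, \emph{The family of lines on the Fano threefold $V_5$}, Nagoya Math. J. 116, 1989.

\bibitem{Kuz}
Alexander Kuznetsov, \emph{Instanton bundles on Fano threefolds}, arXiv:1203.3975 (2012).

\bibitem{MU}
Mukai and Umemura, \emph{Minimal rational threefolds}, LNM 1016, 1983.

\end{thebibliography}
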